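# The growth of $h^i(X,L^m)$ through Frobenius on a finite cover of projective space

Throughout, varieties are reduced. For line bundles $A_1,\dots,A_r$ and $a\in\mathbb Z^r$ we write $A^a=A_1^{a_1}\otimes\dots\otimes A_r^{a_r}$ and $|a|=\sum|a_l|$; the vector $e_l$ is the $l$-th unit vector. Powers of line bundles are tensor powers, $h^j=\dim H^j$ over the base field, and $h^{-1}=0$.

## 1. Frobenius on $\mathbb P^n$, pulled back to a finite cover

Let $k$ be a perfect field of characteristic $p>0$. For a $k$-scheme $X$ the absolute Frobenius $F:X\to X$ is the identity on points and $f\mapsto f^p$ on functions. On $\operatorname{Spec}B$, the module $F_*B$ is the group $B$ with the action $b\cdot c=b^pc$. For example, if $B=k[t]$ then $F_*B$ is free with basis $1,t,\dots,t^{p-1}$, because $k=k^p$. In general, if $B=k[b_1,\dots,b_s]$, the monomials in the $b_j$ with all exponents $<p$ generate $F_*B$, so $F$ is finite whenever $X$ is of finite type over $k$.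

Two facts about a line bundle $M$ on a projective $X$ will be used all the time. First, $F^*M=M^p$, since Frobenius raises transition functions to the $p$-th power; so the projection formula gives $F_*\mathcal O_X\otimes M=F_*(M^p)$. Second, $F$ is affine, so $H^j(X,F_*(M^p))=H^j(X,M^p)$ as groups, and the $k$-structure is only twisted by the automorphism $\lambda\mapsto\lambda^p$ of $k$, which does not change dimensions. Hence
$$h^j(X,F_*\mathcal O_X\otimes M)=h^j(X,M^p). \tag{1}$$

The construction on which everything turns compares $F_*\mathcal O_X$ with the corresponding sheaf of $\mathbb P^n$.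

**Proposition 1.** Let $X$ be an integral projective $k$-scheme of dimension $n\ge1$, let $\pi:X\to P=\mathbb P^n_k$ be a finite surjective $k$-morphism such that $k(X)/k(P)$ is separable, and put $A_1=\pi^*\mathcal O(1)$. There are integers $c_0,\dots,c_n\ge0$, depending only on $n$ and $p$, with $\sum_lc_l=p^n$, and an exact sequence
$$0\to E\to F_*\mathcal O_X\to Q\to0,\qquad E=\pi^*F_*\mathcal O_P\cong\bigoplus_{l=0}^n(A_1^{-l})^{c_l},\qquad\dim\operatorname{Supp}Q\le n-1. \tag{2}$$

**Step 1: split Frobenius on $P$.** Let $S=k[x_0,\dots,x_n]$. Since $k$ is perfect, $S$ is free over $\{f^p:f\in S\}$ with basis $x^{\mathbf a}$, $0\le a_j<p$. For each such $\mathbf a$ with $p\mid|\mathbf a|$ there is a map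
$$\mathcal O(-|\mathbf a|/p)\to F_*\mathcal O_P,\qquad g\mapsto x^{\mathbf a}g^p .$$
The degree of $x^{\mathbf a}g^p$ is $|\mathbf a|-|\mathbf a|=0$, and $fg\mapsto f^p\cdot x^{\mathbf a}g^p$, so the map is $\mathcal O_P$-linear. On $D_+(x_j)$, every degree-$0$ element $h\in S_{x_j}$ is uniquely $\sum_{\mathbf a}x^{\mathbf a}g_{\mathbf a}^p$ with $g_{\mathbf a}\in S_{x_j}$ homogeneous. Comparing degrees, only those $\mathbf a$ with $p\mid|\mathbf a|$ occur, and then $\deg g_{\mathbf a}=-|\mathbf a|/p$. So
$$F_*\mathcal O_P\cong\bigoplus_{\mathbf a:\ p\mid|\mathbf a|}\mathcal O(-|\mathbf a|/p)=\bigoplus_{l=0}^n\mathcal O(-l)^{c_l}.$$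
Here $l\le n$ because $|\mathbf a|\le(n+1)(p-1)<(n+1)p$. And $\sum c_l=p^n$ because $a_1,\dots,a_n$ can be chosen freely and then determine $a_0$. Pulling back by $\pi$ gives the formula for $E$.

**Step 2: the comparison map.** Since $F$ commutes with $\pi$, there is a natural map $\varphi:E=\pi^*F_*\mathcal O_P\to F_*\mathcal O_X$. Over $\operatorname{Spec}A\subset P$ with preimage $\operatorname{Spec}B$ it is $B\otimes_AF_*A\to F_*B$, $b\otimes a\mapsto b^pa$. It is well defined, since for $a'\in A$ both $ba'\otimes a$ and $b\otimes a'^pa$ go to $b^pa'^pa$.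

**Step 3: $\varphi$ is an isomorphism at the generic point.** Write $\kappa=k(P)\subset\kappa'=k(X)$. Identifying Frobenius with the inclusion into $p$-th roots, $\varphi$ becomes
$$\kappa'\otimes_\kappa\kappa^{1/p}\to\kappa'^{1/p}.$$
The source is reduced because $\kappa'/\kappa$ is finite separable; it is local because $\kappa^{1/p}/\kappa$ is purely inseparable; it is Artinian because it is finite over $\kappa^{1/p}$. A reduced local Artinian ring is a field, so the source is a field of degree $[\kappa':\kappa]$ over $\kappa^{1/p}$. The target has the same degree, since $[\kappa'^{1/p}:\kappa^{1/p}]=[\kappa':\kappa]$ by taking $p$-th roots. A $\kappa^{1/p}$-linear ring map between fields is injective, and the dimensions agree, so it is an isomorphism.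

**Step 4: conclude.** So $\ker\varphi$ and $Q=\operatorname{coker}\varphi$ are torsion. As $E$ is locally free and $X$ is integral, $E$ has no torsion subsheaf except $0$, so $\varphi$ is injective. A torsion sheaf on an integral scheme of dimension $n$ has support of dimension at most $n-1$. $\square$

**Example.** For $\mathbb P^1$ the pairs $(a_0,a_1)$ with $p\mid a_0+a_1$ are $(0,0)$ and $(j,p-j)$ for $1\le j\le p-1$; so $F_*\mathcal O_{\mathbb P^1}=\mathcal O\oplus\mathcal O(-1)^{p-1}$. Now take $X=\mathbb P^1$, $\pi:t\mapsto t^2$, so $A_1=\mathcal O(2)$. If $p$ is odd, (2) reads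
$$0\to\mathcal O\oplus\mathcal O(-2)^{p-1}\to\mathcal O\oplus\mathcal O(-1)^{p-1}\to Q\to0,$$
and $Q$ has length $\chi(F_*\mathcal O)-\chi(E)=1-(1-(p-1))=p-1$. If $p=2$, then $\pi$ is inseparable: $\kappa=k(t^2)$, $\kappa^{1/2}=k(t)=\kappa'$, and the image of $\kappa'\otimes_\kappa\kappa^{1/2}$ in $\kappa'^{1/2}=k(t^{1/2})$ is $k(t)$, of rank $1$ over $\kappa'$ although the source has rank $2$. So $\varphi$ is not injective, and separability cannot be dropped.

What the sequence is for: tensor (2) with $L^m$, for a line bundle $L$. By (1) the middle term has the cohomology of $L^{pm}$. On the left stand exactly $p^n$ line bundles $A_1^{-l}\otimes L^m$, each within $n$ twists of $L^m$. On the right stands a sheaf of smaller dimension. If the error can be controlled, this bounds $h^i(L^{pm})$ by $p^nh^i(L^m)$, and $p^n$ is exactly the factor by which $m^n$ grows when $m$ is replaced by $pm$.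

## 2. Does $h^i(X,L^m)/m^n$ converge?

Let $X$ be an irreducible complex projective variety of dimension $n$, and $L$ a line bundle. For $i\ge0$ put
$$\widehat h^i(X,L)=\limsup_{m\to\infty}\frac{h^i(X,L^m)}{m^n/n!}.$$
For $i=0$ this is the volume of $L$, and there the limit is known to exist. Küronya showed that $\widehat h^i$ depends only on the numerical class of $L$ and extends to a continuous function on $N^1(X)_{\mathbb R}$, the space of line bundles modulo numerical equivalence tensored with $\mathbb R$; the extension is homogeneous of degree $n$. For toric varieties the $\limsup$ is known to be a limit. The paper of Hering, Küronya and Payne, "Asymptotic cohomological functions of toric divisors" (arXiv:math/0501104), is the source of the question whether the $\limsup$ is a limit for every $X$, $L$ and $i\ge1$. The answer is yes.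

**Theorem A.** Let $X$ be an irreducible complex projective variety of dimension $n$, $L$ a line bundle, $i\ge0$. Then $\lim_{m\to\infty}\frac{h^i(X,L^m)}{m^n/n!}$ exists. Moreover, if $n\ge1$, there is a constant $C$ with
$$h^i(X,L^m)\ \ge\ \widehat h^i(X,L)\,\frac{m^n}{n!}-C\,m^{n-1}\qquad\text{for all }m\ge1.$$
For all $n\ge1$ and $1\le i\le n$ there are $X,L$ for which the error term cannot be replaced by $o(m^{n-1})$.

Two complements, proved in Sections 8–10, are not needed for the question.

**Theorem B.** Let $X$ be as in Theorem A with $n\ge1$, $G$ a coherent sheaf on $X$ of rank $\rho\ge0$, $\alpha\in N^1(X)_{\mathbb R}$, and $D_m$ line bundles with $[D_m]/m\to\alpha$. Then $\lim_m\frac{h^i(X,G\otimes D_m)}{m^n/n!}=\rho\cdot\widehat h^i(X,\alpha)$.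

**Theorem C.** Let $k$ be algebraically closed of characteristic $p>0$.

1. For $X$ integral projective over $k$ of dimension $n\ge1$, $L$ a line bundle and $m\ge1$, the limit $\lim_eh^i(X,L^{mp^e})/(mp^e)^n$ exists.
2. Let $X=\{\sum x_jy_j=0\}\subset\mathbb P^2\times\mathbb P^2$ and $L=\mathcal O(1,-1)|_X$. For $i=1,2$ the limit $\lim_mh^i(X,L^m)/m^3$ does not exist.

So the answer over $\mathbb C$ is yes, and the analogous statement fails over algebraically closed fields of every positive characteristic.

If $n=0$, then $X$ is a point and Theorem A is trivial. Here are some cases by hand.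

*Curves.* Let $n=1$, $d=\deg L$ and $g=p_a(X)$. If $d>0$, then for large $m$ we have $h^1(L^m)=0$ and $h^0(L^m)=dm+1-g$. If $d<0$, then $h^0(L^m)=0$ and $h^1(L^m)=-dm+g-1$. If $d=0$, then $h^0(L^m)\le1$ and $h^1(L^m)=h^0(L^m)+g-1$, so both limits are $0$. In the last case $h^0(L^m)$ itself need not converge: for $L$ of order $2$ on an elliptic curve it alternates between $0$ and $1$. Convergence can only be expected after division by $m^n$.

*Products.* On $\mathbb P^1\times\mathbb P^1$ with $L=\mathcal O(-a,b)$, $a,b>0$, Künneth gives $h^1(L^m)=(am-1)(bm+1)$, so $\widehat h^1=2ab$. On $(\mathbb P^1)^i\times\mathcal E^{n-i}$, with $\mathcal E$ an elliptic curve, let $L$ be the exterior product of $\mathcal O(-1)$ on each $\mathbb P^1$ and a degree-$1$ bundle on each $\mathcal E$. For $m\ge1$, $\mathcal O(-m)$ has only $h^1=m-1$ and a degree-$m$ bundle on $\mathcal E$ has only $h^0=m$, so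
$$h^i(L^m)=(m-1)^im^{n-i}=m^n-i\,m^{n-1}+\cdots,\qquad\widehat h^i(L)\frac{m^n}{n!}=m^n. \tag{3}$$
For $1\le i\le n$ this is the sharpness statement in Theorem A: the defect is $i\,m^{n-1}+\cdots$, not $o(m^{n-1})$.

## 3. Multiplying by sections, and staying in one characteristic

For $i=0$ a nonzero section $s$ of $L^b$ gives injections $H^0(L^a)\to H^0(L^{a+b})$, which relate different exponents. For $i\ge1$, cup product of two classes of degree $i$ lands in degree $2i$, and multiplication by $s$ on $H^i$ need not be injective. Worse, there may be no $s$. On $\mathbb P^1\times\mathcal E$ with the bundle of (3), $H^0(L^b)=0$ for all $b\ge1$, while $h^1(L^m)=(m-1)m$. Here multiplication by sections of powers of $L$ says nothing about $h^1$.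

Another way to relate exponents is a finite map $\psi:X\to X$ with $\psi^*L=L^p$: then $h^i(L^{pm})=h^i(\psi_*\mathcal O_X\otimes L^m)$. On $\mathbb P^n$ one has $x_j\mapsto x_j^p$. But on a smooth complex curve of genus $g\ge2$ with $\deg L\ne0$, such a $\psi$ would have degree $p>1$, contradicting Hurwitz, $2g-2\ge p(2g-2)$. In characteristic $p$, Frobenius is such a map on every $X$. So one reduces modulo $p$. Two things now stop the obvious argument.

First, Frobenius in a fixed characteristic $p$ compares $m$ only with $mp,mp^2,\dots$, and leaves the exponents in between alone. This cannot be repaired: by Theorem C(2) the full sequence can diverge in characteristic $p$, although by Theorem C(1) each subsequence $mp^e$ converges.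

Second, reduction modulo $p$ keeps $h^i(L^m)$ only for primes outside a finite set that depends on $m$. Take an elliptic curve $\mathcal E$ over $\mathbb Q$ with a rational point $P$ of infinite order, for instance $y^2=x^3-2$ and $P=(3,5)$: doubling gives $x(2P)=(27/10)^2-6=129/100$, which is not an integer, so $P$ is not torsion by Nagell–Lutz. Let $L=\mathcal O(P-O)$. In characteristic $0$, $h^0(L^m)=0$ for all $m\ge1$. At a prime $p$ of good reduction $P$ has some finite order $N_p$, so $h^0$ of the reduction of $L^m$ is $1$ for every multiple $m$ of $N_p$. Every such $p$ is exceptional for infinitely many $m$. So one may not iterate Frobenius at one prime and then lift the result: even if $p$ is good for $m$, it may be bad for $pm$.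

What survives is one-sided. By semicontinuity, cohomology can only increase under reduction, at every prime and every exponent. So use **one** Frobenius step for each prime $p$ that is large compared with $m$, use it only as an upper bound for $h^i(L^{pm})$, and let $p\to\infty$ with $m$ fixed. The exponents $pm$, with $p$ running over the primes, are multiplicatively dense enough, because the ratio of consecutive primes tends to $1$. The price is that the error in the Frobenius step must be bounded uniformly in $p$, by a constant times $p^nm^{n-1}$. This is where (2) comes in: its left-hand term is explicit, with the same finite list of line bundles $A_1^{-l}$, $0\le l\le n$, for all $p$.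

## 4. Two bounds from finitely many negative twists

We need bounds on cohomology with constants that can be read off from finitely many numbers. Let $Y$ be a projective scheme over a field $k$ and $A_1,\dots,A_r$ globally generated line bundles on $Y$. For $G$ coherent and $d\ge0$ put
$$T_d(G)=\max\{h^j(Y,G\otimes A^{-u}):\ j\ge0,\ u\in\mathbb Z_{\ge0}^r,\ |u|\le d\}.$$
For example, on $\mathbb P^1$ with $A_1=\mathcal O(1)$, $T_1(\mathcal O)=1$: only $h^j(\mathcal O)$ and $h^j(\mathcal O(-1))$ enter. Lemma 2 then says $h^i(\mathcal O(a))\le2(1+|a|)$, which is right up to the factor $2$.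

**Lemma 2.** If $\dim\operatorname{Supp}G\le d$, then $h^i(G\otimes A^a)\le2^d(1+|a|)^d\,T_d(G)$ for all $i$ and all $a\in\mathbb Z^r$.

**Lemma 3.** If $\dim\operatorname{Supp}G\le d$ with $d\ge1$, then for all $i$, $l$ and $a$
$$|h^i(G\otimes A^{a+e_l})-h^i(G\otimes A^a)|\le2^{d+1}(2+|a|)^{d-1}\,T_d(G).$$

**Step 1: cut by a section.** The numbers $h^j$, the dimension of the support and global generation do not change under extension of $k$, so let $k$ be infinite. Fix $l$. The sections of $A_l$ vanishing at a given associated point of $G$ form a proper subspace of $H^0(A_l)$, as $A_l$ is globally generated. There are finitely many associated points and $k$ is infinite, so some section $s$ of $A_l$ vanishes at none of them. Then $s$ lies in no associated prime of $G$, so $s:G\otimes A_l^{-1}\to G$ is injective. Let $G_l$ be its cokernel. For every $b\in\mathbb Z^r$,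
$$0\to G\otimes A^{b-e_l}\to G\otimes A^b\to G_l\otimes A^b\to0. \tag{4}$$
Let $d\ge1$. The support of $G_l$ is contained in $\operatorname{Supp}G$ and contains none of its generic points (these are associated points), so $\dim\operatorname{Supp}G_l\le d-1$. From (4) with $b=-u$, $|u|\le d-1$, we get $h^j(G_l\otimes A^{-u})\le h^j(G\otimes A^{-u})+h^{j+1}(G\otimes A^{-u-e_l})$, so
$$T_{d-1}(G_l)\le2T_d(G). \tag{5}$$

**Step 2: Lemma 2 by induction on $d$.** If $d=0$, then $G\otimes A^a\cong G$, because line bundles are trivial on the finite scheme-theoretic support of $G$, and the claim is $h^i(G)\le T_0(G)$. Let $d\ge1$. Go from $0$ to $a$ in $|a|$ unit steps, each increasing the absolute value of one coordinate. A step $b-e_l\to b$ with $b_l\ge1$ increases $h^i$ by at most $h^i(G_l\otimes A^b)$, by (4). A step $b\to b-e_l$ with $b_l\le0$ increases it by at most $h^{i-1}(G_l\otimes A^b)$, again by (4). In both cases $|b|\le|a|$. By induction and (5), each increase is at most $2^{d-1}(1+|a|)^{d-1}\cdot2T_d(G)$. The starting value is $h^i(G)\le T_d(G)$. So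
$$h^i(G\otimes A^a)\le T_d(G)\bigl(1+|a|\,2^d(1+|a|)^{d-1}\bigr)\le2^d(1+|a|)^d\,T_d(G),$$
where the last inequality uses $1\le2^d(1+|a|)^{d-1}$.

**Step 3: Lemma 3.** By (4) with $b=a+e_l$, the difference is at most $h^{i-1}(G_l\otimes A^{a+e_l})+h^i(G_l\otimes A^{a+e_l})$. Since $|a+e_l|\le|a|+1$, Lemma 2 and (5) bound each of the two by $2^{d-1}(2+|a|)^{d-1}\cdot2T_d(G)$. $\square$

## 5. A model over a finitely generated ring

Let $X,L$ be as in Theorem A with $n\ge1$. The purpose of this section is a family of reductions of $X$ to which Proposition 1 applies, with all numbers $T_n(\mathcal O)$ bounded at once.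

**Step 1: the data over $\mathbb C$.** Choose $A_2$ very ample such that $A_1:=L\otimes A_2$ is very ample; then $L^m=A_1^mA_2^{-m}$. Embed $X$ by $A_1$ and project from a general linear subspace of codimension $n+1$, which misses $X$. This gives $\pi:X\to\mathbb P^n$ with $\pi^*\mathcal O(1)=A_1$. It contracts no curve because $A_1$ is ample, so it is finite, and it is surjective because $\dim X=n$.

**Step 2: spread out.** By standard limit arguments (EGA IV$_3$, §8) there is a finitely generated $\mathbb Z$-algebra $R\subset\mathbb C$ over which the following are defined and give back the original data over $\mathbb C$: a projective $X_R\to\operatorname{Spec}R$; line bundles $A_1,A_2$ and $L=A_1A_2^{-1}$ on $X_R$; a finite $R$-morphism $\pi:X_R\to\mathbb P^n_R$ with $\pi^*\mathcal O(1)=A_1$; and a closed embedding into some $\mathbb P^N_R$ with $A_2=\mathcal O(1)|_{X_R}$. So $A_1,A_2$ are globally generated on every fibre $X_s$. Let $K_0=\operatorname{Frac}R$. We now replace $R$ by localizations $R_g$, $g\ne0$, a finite number of times.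

**Step 3: flatness.** By generic flatness we may assume that $X_R$ is flat over $R$.

**Step 4: integral fibres.** Since $X=X_{K_0}\times_{K_0}\mathbb C$ is integral and $\overline{K_0}\subset\mathbb C$, the scheme $X_{\overline{K_0}}$ is integral, so $X_{K_0}$ is geometrically integral. The set of $s$ with $X_s$ geometrically integral is constructible (EGA IV 9.7.7) and contains the generic point, so it contains a nonempty open set. After localizing, all fibres are geometrically integral. By flatness every affine ring $B$ of $X_R$ has no $R$-torsion, so $B\subset B\otimes_RK_0$, which is a domain; and every nonempty open set meets the irreducible $X_{K_0}$. So $X_R$ is integral with the same generic point as $X_{K_0}$.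

**Step 5: separability on all fibres.** Since $\pi$ is surjective over $\mathbb C$, hence over $K_0$, the generic point of $X_R$ goes to that of $\mathbb P^n_R$, with residue extension $K_0(X)/K_0(\mathbb P^n)$; this is finite, and separable in characteristic $0$. So $\pi$ is étale at the generic point, and its étale locus $V\subset X_R$ is open and nonempty. A flat morphism of finite type is open, so the image of $V$ in $\operatorname{Spec}R$ is a nonempty open set. After localizing, $V_s:=V\cap X_s\ne\emptyset$ for every $s$. The map $\pi_s$ is étale on $V_s$, so $\dim X_s=n$, as $X_s$ is integral. Its generic point lies in $V_s$, and therefore maps to the generic point of $\mathbb P^n_s$ with finite separable residue extension. Since $\pi_s$ is finite, it is surjective. So Proposition 1 applies to $X_s$ whenever $k(s)$ is perfect of positive characteristic.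

For a feeling for Steps 4 and 5, take $y^2=x^3-x$ with $\pi=x$. Modulo $2$ the extension $k(x,y)/k(x)$ is purely inseparable, so the prime $2$ has to be inverted.

**Step 6: one bound for all fibres.** The functions $s\mapsto h^j(X_s,M_s)$, for $M$ a line bundle on $X_R$, are upper semicontinuous. An upper semicontinuous $\mathbb Z$-valued function on a noetherian space is bounded above, since the closed sets where it is $\ge c$ form a descending chain with empty intersection. Hence
$$K:=\max\{h^j(X_s,A_1^{-u}A_2^{-v}):\ s\in\operatorname{Spec}R,\ 0\le j\le n,\ 0\le u,v\le2n\}<\infty. \tag{6}$$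

**Step 7: comparison with characteristic $0$.** By flat base change, $h^i(X_{K_0},L^N)=h^i(X,L^N)$. Upper semicontinuity gives, for each $N$ and $i$:

(a) $h^i(X_s,L^N)\ge h^i(X,L^N)$ for **all** $s\in\operatorname{Spec}R$.

(b) Equality holds on a nonempty open $U_N\subset\operatorname{Spec}R$, and there is $P(N)$, depending also on $i$, such that for every prime $p>P(N)$ there is $s\in U_N$ whose residue field is finite of characteristic $p$.

For the second half of (b), $U_N$ contains some $\operatorname{Spec}R_g$ with $g\ne0$. By Chevalley the image of $\operatorname{Spec}R_g\to\operatorname{Spec}\mathbb Z$ is constructible. It contains the generic point since $\mathbb Z\subset R_g$, so it contains all but finitely many primes. If $p$ is in the image, $R_g/pR_g$ is a nonzero finitely generated $\mathbb F_p$-algebra, and the residue field at any of its maximal ideals is finite.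

## 6. One Frobenius step with an error uniform in $p$

**Proposition 4.** There is a constant $C$, depending only on $n$ and $K$, such that for every $s\in\operatorname{Spec}R$ with finite residue field of characteristic $p$, all $i$ and all $m\ge1$,
$$h^i(X_s,L^{pm})\le p^n\,h^i(X_s,L^m)+C\,p^n\,m^{n-1}.$$

The error has the right size: after division by $(pm)^n$ it becomes $C/m$, with no $p$ in it.

**Step 1: split the problem.** Write $X$ for $X_s$. A finite field is perfect, so Proposition 1 applies. Tensor (2) with $L^m$ and use (1):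
$$h^i(L^{pm})\le h^i(E\otimes L^m)+h^i(Q\otimes L^m). \tag{7}$$
We use Section 4 with $r=2$ and the bundles $A_1,A_2$. By (6), and since cohomology vanishes in degrees above $n$, $T_n(\mathcal O_X)\le K$.

**Step 2: the term $E$ gives the main term.** For $0\le l\le n$ the bundle $A_1^{-l}L^m=A_1^{m-l}A_2^{-m}$ is reached from $L^m=A_1^mA_2^{-m}$ by at most $n$ unit steps, through exponents of norm at most $2m+n$. Lemma 3 with $G=\mathcal O_X$, $d=n$, applied at most $n$ times, gives
$$h^i(A_1^{-l}L^m)\le h^i(L^m)+n2^{n+1}(2m+n+2)^{n-1}K\le h^i(L^m)+n2^{n+1}(n+4)^{n-1}K\,m^{n-1},$$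
using $2m+n+2\le(n+4)m$. Sum over the $p^n$ summands of $E$: with $C'=n2^{n+1}(n+4)^{n-1}K$,
$$h^i(E\otimes L^m)\le p^nh^i(L^m)+C'p^nm^{n-1}.$$

**Step 3: a bound for $T_{n-1}(Q)$.** The sheaf $Q$ depends on $p$. But Lemma 2 needs only a few negative twists of it, and the sequence (2) computes those. Let $u,v\ge0$ with $u+v\le n-1$. Tensoring (2) with $A_1^{-u}A_2^{-v}$ and using (1),
$$h^j(Q\otimes A_1^{-u}A_2^{-v})\le h^j(A_1^{-pu}A_2^{-pv})+\sum_lc_l\,h^{j+1}(A_1^{-u-l}A_2^{-v}).$$
By Lemma 2 with $G=\mathcal O_X$, $d=n$, the first term is at most $2^n(1+p(n-1))^nK\le(2n)^np^nK$, since $1+p(n-1)\le pn$. The second is at most $p^nK$ by (6), since $u+l\le2n$ and $\sum c_l=p^n$. Hence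
$$T_{n-1}(Q)\le\bigl((2n)^n+1\bigr)K\,p^n.$$

**Step 4: the term $Q$ is an error term.** Since $\dim\operatorname{Supp}Q\le n-1$, Lemma 2 with $d=n-1$ and exponent $(m,-m)$ gives
$$h^i(Q\otimes L^m)\le2^{n-1}(1+2m)^{n-1}\bigl((2n)^n+1\bigr)Kp^n\le C''p^nm^{n-1},\qquad C''=6^{n-1}\bigl((2n)^n+1\bigr)K.$$
With (7) and Step 2, the proposition holds with $C=C'+C''$. $\square$

## 7. Primes $p\to\infty$ at fixed $m$: proof of Theorem A

Fix $i$; over $\mathbb C$ put $h(m)=h^i(X,L^m)$ and $f(m)=h(m)/m^n$.

**Step 1: bring the Frobenius step back to characteristic $0$.** Claim: for every $m\ge1$ and every prime $p>P(m)$,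
$$f(pm)\le f(m)+\frac Cm. \tag{8}$$
Take $s\in U_m$ with finite residue field of characteristic $p$. By (a) with $N=pm$, then Proposition 4, then (b) with $N=m$,
$$h(pm)\le h^i(X_s,L^{pm})\le p^nh^i(X_s,L^m)+Cp^nm^{n-1}=p^nh(m)+Cp^nm^{n-1}.$$
Divide by $(pm)^n$. Equality of cohomology was needed only at the exponent $m$, which was fixed before $p$.

**Step 2: $f$ changes slowly.** Claim: there is $C_3$ with
$$|f(N)-f(M)|\le C_3\,\frac{N-M}N\qquad\text{for }N\ge M\ge1. \tag{9}$$
Apply Section 4 to $X$, $\mathcal O_X$, $A_1,A_2$. To go from $L^m$ to $L^{m+1}$, take one step $(m,-m)\to(m+1,-m)$ and one step $(m+1,-m)\to(m+1,-m-1)$. Lemma 3 bounds each change by $2^{n+1}(2m+4)^{n-1}T_n(\mathcal O_X)$, so $|h(m+1)-h(m)|\le C_1(m+1)^{n-1}$ for a constant $C_1$. Summing, $|h(N)-h(M)|\le C_1(N-M)N^{n-1}$. Lemma 2 gives $h(m)\le2^n(1+2m)^nT_n(\mathcal O_X)\le C_2m^n$. Therefore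
$$|f(N)-f(M)|\le\frac{|h(N)-h(M)|}{N^n}+h(M)\Bigl(\frac1{M^n}-\frac1{N^n}\Bigr)\le C_1\frac{N-M}N+C_2\Bigl(1-\frac{M^n}{N^n}\Bigr)\le(C_1+nC_2)\frac{N-M}N,$$
where the last step is Bernoulli's inequality $(M/N)^n\ge1-n(1-M/N)$.

**Step 3: fill the gaps between primes.** Fix $m$. For $N\ge2m$ let $p=p(N)$ be the largest prime with $pm\le N$, and $p'$ the next prime. Then $p\to\infty$ as $N\to\infty$, and $N<p'm$, so
$$0\le\frac{N-pm}N<1-\frac p{p'}\to0$$
by the prime number theorem, which gives $p'/p\to1$. For $N$ large we have $p(N)>P(m)$, and (9) and (8) give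
$$f(N)\le f(pm)+C_3\frac{N-pm}N\le f(m)+\frac Cm+o(1)\qquad(N\to\infty).$$

**Step 4: conclude.** Hence
$$\limsup_Nf(N)\le f(m)+\frac Cm\qquad\text{for every }m\ge1. \tag{10}$$
Taking $\liminf$ over $m$ gives $\limsup f\le\liminf f$. Since $0\le f\le C_2$, the limit exists and is finite; it equals $\widehat h^i(X,L)/n!$. Now (10) reads $\widehat h^i(X,L)/n!\le f(m)+C/m$, and multiplication by $m^n$ gives the inequality of Theorem A. The order $m^{n-1}$ of its error term is sharp by (3). $\blacksquare$

## 8. Coherent twists and real classes: proof of Theorem B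

A family of coherent sheaves on $X$ is called **bounded** here if each member is the fibre at a $k$-point of one fixed sheaf on $X\times T$, flat over a $k$-scheme $T$ of finite type. A single sheaf is a bounded family with $T$ a point; the degree-$0$ line bundles on an elliptic curve $\mathcal E$ form one with $T=\mathcal E$, where the point $P$ gives $\mathcal O(P-O)$.

**Lemma 5.** Let $X$ be integral projective of dimension $n\ge1$ over an algebraically closed field $k$, $A_1,\dots,A_r$ globally generated ample line bundles, and $\mathcal G$ a bounded family of coherent sheaves of rank $\rho$. Then there is $C$ with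
$$|h^i(G\otimes A^a)-\rho\,h^i(A^a)|\le C(1+|a|)^{n-1}\qquad\text{for all }G\in\mathcal G,\ a\in\mathbb Z^r,\ i\ge0.$$

**Step 1: compare $G$ with a free sheaf.** By the relative Serre theorems there is $c\ge0$ such that $G\otimes A_1^c$ is globally generated for all $G\in\mathcal G$. (For $c$ large, the higher cohomology of all fibres vanishes, the direct image to $T$ commutes with base change, and the evaluation map is surjective.) So its generic stalk, of dimension $\rho$, is spanned by global sections; choose $\rho$ of them that form a basis there. They give a map $\mathcal O_X^\rho\to G\otimes A_1^c$ that is an isomorphism at the generic point. It is injective since $\mathcal O_X^\rho$ is torsion-free, and its cokernel $S$ satisfies $\dim\operatorname{Supp}S\le n-1$.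

**Step 2: bound the cokernel.** From the exact sequence,
$$T_{n-1}(S)\le\max_{j,|u|\le n-1}h^j(G\otimes A_1^cA^{-u})+\rho\max_{j,|u|\le n-1}h^{j+1}(A^{-u}).$$
The first maximum is bounded over $\mathcal G$ by semicontinuity on the noetherian scheme $T$. Lemma 2 with $d=n-1$ then gives
$$|h^i(G\otimes A_1^cA^a)-\rho h^i(A^a)|\le h^{i-1}(S\otimes A^a)+h^i(S\otimes A^a)\le2^n(1+|a|)^{n-1}\,T_{n-1}(S).$$

**Step 3: remove $A_1^c$.** By $c$ applications of Lemma 3 with $d=n$, $h^i(G\otimes A^{a+ce_1})$ and $h^i(G\otimes A^a)$ differ by at most $c\,2^{n+1}(2+|a|+c)^{n-1}T_n(G)$, and $T_n(G)$ is bounded over $\mathcal G$, again by semicontinuity. $\square$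

Now let $X,G,\alpha,D_m$ be as in Theorem B.

**Step 4: reduce to powers of fixed bundles.** The ample cone is open and nonempty, so there are globally generated ample $A_1,\dots,A_r$ whose classes form a basis of $N^1(X)_{\mathbb Q}$. They span a sublattice of finite index in $N^1(X)$; let $M_1,\dots,M_t$ be line bundles representing the cosets. Then
$$D_m=M_{l(m)}\otimes A^{a(m)}\otimes P_m,\qquad P_m\text{ numerically trivial},\qquad a(m)/m\to x,$$
where $x\in\mathbb R^r$ is the coordinate vector of $\alpha$. Numerically trivial line bundles form a bounded family (Kleiman, SGA 6, Exp. XIII, Thm. 4.6: $\operatorname{Pic}^\tau$ is of finite type). Hence the sheaves $G\otimes M_l\otimes P$ form a bounded family of rank $\rho$, and Lemma 5 gives, since $|a(m)|=O(m)$,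
$$h^i(G\otimes D_m)=\rho\,h^i(A^{a(m)})+O(m^{n-1}). \tag{11}$$

**Step 5: compare two exponents.** Going from $b$ to $a$ in $|a-b|$ unit steps, each coordinate moving monotonically, all norms stay at most $|a|+|b|$; Lemma 3 with $G=\mathcal O_X$ gives
$$|h^i(A^a)-h^i(A^b)|\le C|a-b|\,(1+|a|+|b|)^{n-1}. \tag{12}$$

**Step 6: approximate $x$ by rational vectors.** Let $y=b/k$ with $b\in\mathbb Z^r$, $k\ge1$. Theorem A for the line bundle $A^b$, together with homogeneity of $\widehat h^i$, gives
$$\frac{h^i(A^{\lfloor m/k\rfloor b})}{m^n}\to\frac{\widehat h^i(A^b)}{k^n\,n!}=\frac{\widehat h^i(y)}{n!}.$$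
Here $|a(m)-\lfloor m/k\rfloor b|\le m|x-y|+o(m)$ and $|a(m)|+|\lfloor m/k\rfloor b|\le m(|x|+|y|)+o(m)$. So (12) yields
$$\limsup_m\Bigl|\frac{h^i(A^{a(m)})}{m^n}-\frac{\widehat h^i(y)}{n!}\Bigr|\le C'|x-y|,\qquad C'=C(|x|+|y|)^{n-1},$$
and $C'$ is bounded for $y$ near $x$. Let $y\to x$ through rational vectors. By the continuity of $\widehat h^i$ (Küronya), $h^i(A^{a(m)})/m^n\to\widehat h^i(\alpha)/n!$. With (11) this is Theorem B. $\blacksquare$

## 9. Characteristic $p$ along $mp^e$: proof of Theorem C(1)

Let $k$ be algebraically closed of characteristic $p$, and $X$ integral projective of dimension $n\ge1$. Choose globally generated ample $A_1,A_2$ with $L=A_1A_2^{-1}$. The sheaf $F_*\mathcal O_X$ is coherent, of rank $[k(X):k(X)^p]=p^n$, because $k$ is perfect and $k(X)$ has transcendence degree $n$. By (1), $h^i(L^{pm})=h^i(F_*\mathcal O_X\otimes L^m)$. Lemma 5 for the single sheaf $F_*\mathcal O_X$ and $a=(m,-m)$ gives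
$$|h^i(L^{pm})-p^nh^i(L^m)|\le C\,m^{n-1}\qquad(m\ge1),$$
with $C$ depending on $X$, $L$ and $p$. For $f(m)=h^i(L^m)/m^n$ this says $|f(pm)-f(m)|\le C/(p^nm)$. Replace $m$ by $mp^e$: the differences $|f(mp^{e+1})-f(mp^e)|\le C/(p^nmp^e)$ have a convergent sum over $e$, so $f(mp^e)$ is a Cauchy sequence. $\blacksquare$

## 10. The threefold $\sum x_jy_j=0$: proof of Theorem C(2)

Let $X=\{x_1y_1+x_2y_2+x_3y_3=0\}\subset\mathbb P^2\times\mathbb P^2$ over $k$ as before, $L=\mathcal O(1,-1)|_X$, and $r\ge3$.

**Step 1: reduce to $i=2$.** By Künneth the bundles $\mathcal O(r,-r)$ and $\mathcal O(r-1,-r-1)$ on $\mathbb P^2\times\mathbb P^2$ have cohomology only in degree $2$. From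
$$0\to\mathcal O(r-1,-r-1)\to\mathcal O(r,-r)\to L^r\to0$$
we see that $h^1(X,L^r)$ and $h^2(X,L^r)$ are the dimensions of the kernel and cokernel of multiplication by $\sum x_jy_j$,
$$H^0(\mathcal O(r-1))\otimes H^2(\mathcal O(-r-1))\to H^0(\mathcal O(r))\otimes H^2(\mathcal O(-r)).$$
Comparing dimensions,
$$h^1-h^2=\binom{r+1}2\binom r2-\binom{r+2}2\binom{r-1}2=\frac{(r^2-1)\bigl(r^2-(r^2-4)\bigr)}4=r^2-1. \tag{13}$$
Since $(r^2-1)/r^3\to0$, it is enough to treat $h^2$.

**Step 2: split by weight.** The spaces have bases $x^\alpha y^{-\beta}$ with $\alpha_j\ge0$, $\beta_j\ge1$, and $x_jy_j$ sends $(\alpha,\beta)$ to $(\alpha+e_j,\beta-e_j)$, or to $0$ if $\beta_j=1$. So the map preserves $c=\alpha+\beta$. Here $|c|=2r$, $c_j\ge1$ and $0\le\alpha_j\le c_j-1$. Recording only $\alpha$, in weight $c$ the map is multiplication by $z_1+z_2+z_3$ from degree $r-1$ to degree $r$ in $k[z_1,z_2,z_3]/(z_1^{c_1},z_2^{c_2},z_3^{c_3})$. In the cokernel we eliminate $z_3=-(z_1+z_2)$. With $w=x+y$,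
$$h^2(X,L^r)=\sum_{c_j\ge1,\ |c|=2r}\dim(A_c)_r,\qquad A_c=k[x,y]/(x^{c_1},y^{c_2},w^{c_3}). \tag{14}$$

The characteristic already shows for $c=(4,4,4)$, $r=6$. In degree $6$ the algebra $k[x,y]/(x^4,y^4)$ has the single basis element $x^3y^3$, and $w^4$ times $x^2,xy,y^2$ gives $4,6,4$ times it. So $(A_c)_6\ne0$ exactly when $k$ has characteristic $2$, where $w^4=x^4+y^4$ lies in $(x^4,y^4)$.

**Step 3: $h^2(X,L^q)=0$ for $q=p^e\ge3$.** Let $r=q$, $|c|=2q$; we show $(A_c)_q=0$.

Suppose first that some $c_j\ge q+1$, say $c_3$; this is no loss, as $k[z_1,z_2,z_3]/(z_1^{c_1},z_2^{c_2},z_3^{c_3},z_1+z_2+z_3)$ is symmetric in the three variables. Then $c_1+c_2\le q-1$. The ideal $(x^{c_1},y^{c_2})$ contains all forms of degree at least $c_1+c_2-1$, so $(A_c)_q=0$.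

Now let all $c_j\le q$. Put $B=k[x,y]/(x^{c_1},y^{c_2})$. Its Hilbert function is symmetric about half the socle degree $c_1+c_2-2=2q-c_3-2$, so $\dim B_{q-1-c_3}=\dim B_{q-1}$. We show that $w^{c_3}:B_{q-1-c_3}\to B_{q-1}$ is injective. Let $f$ be a form of degree $q-1-c_3$ with $w^{c_3}f=gx^{c_1}+hy^{c_2}$, where $g,h$ are forms. Multiply by $w^{q-c_3}$ and use $w^q=x^q+y^q$:
$$x^{c_1}\bigl(fx^{q-c_1}-gw^{q-c_3}\bigr)=y^{c_2}\bigl(hw^{q-c_3}-fy^{q-c_2}\bigr).$$
So $y^{c_2}$ divides $fx^{q-c_1}-gw^{q-c_3}$, a form of degree $2q-1-c_1-c_3=c_2-1$. It is therefore $0$. Thus $w^{q-c_3}$ divides $fx^{q-c_1}$, hence divides $f$, since $w$ and $x$ are coprime. As $\deg f=q-1-c_3<q-c_3$, we get $f=0$. So $w^{c_3}$ is injective, hence surjective onto $B_{q-1}$. This means $(A_c)_{q-1}=0$, and then $(A_c)_q=0$, since $A_c$ is generated in degree $1$.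

**Step 4: $h^2(X,L^m)$ is large for $m=\lfloor7q/4\rfloor$, $q=p^e\ge8$.** Let $|c|=2m$ with all $c_j\ge q$. Then $(x^{c_1},y^{c_2},w^{c_3})\subset(x^q,y^q)$, because $w^q=x^q+y^q$. Since $q-1\le m\le2q-2$,
$$\dim(A_c)_m\ge\dim\bigl(k[x,y]/(x^q,y^q)\bigr)_m=2q-1-m\ge\frac q4-1.$$
Writing $c_j=q+d_j$, the number of such $c$ is
$$\binom{2m-3q+2}2\ge\frac12(2m-3q)^2\ge\frac12\Bigl(\frac q2-2\Bigr)^2,$$
because $2m-3q\ge2(\tfrac{7q}4-1)-3q=\tfrac q2-2\ge0$. By (14),
$$h^2(X,L^m)\ge\frac12\Bigl(\frac q2-2\Bigr)^2\Bigl(\frac q4-1\Bigr)\qquad\text{for }m=\lfloor7q/4\rfloor. \tag{15}$$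
Since $m^3\le\frac{343}{64}q^3$, along $m=\lfloor7p^e/4\rfloor$, $e\to\infty$, the $\liminf$ of $h^2(X,L^m)/m^3$ is at least $\frac1{32}\cdot\frac{64}{343}=\frac2{343}$.

**Step 5: conclude.** Along $m=p^e$ the sequence $h^2(X,L^m)/m^3$ is eventually $0$ by Step 3; along $m=\lfloor7p^e/4\rfloor$ it stays away from $0$ by Step 4. So it has no limit, and by (13) neither has $h^1(X,L^m)/m^3$. $\blacksquare$

**Remark: the same threefold over $\mathbb C$.** The equation $\sum x_jy_j$ is nonzero modulo every prime, so the hypersurface it defines over $\mathbb Z$ is flat. By semicontinuity and Step 3, $h^2(X_{\mathbb C},L^p)\le h^2(X_{\overline{\mathbb F}_p},L^p)=0$ for every prime $p\ge3$. Theorem A then forces $h^2(X_{\mathbb C},L^m)/m^3\to0$, and by (13), which holds over any field, $h^1(X_{\mathbb C},L^m)/m^3\to0$. On the other hand, (15) with $q=p$ shows that $h^2(X_{\overline{\mathbb F}_p},L^m)/m^3$ stays away from $0$ for $m=\lfloor7p/4\rfloor$, $p\to\infty$. So for large $p$ and this $m$, reduction modulo $p$ changes $h^2(L^m)$: the threshold in (8), below which primes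 may not be used, cannot be chosen independently of $m$ in the equality (b).
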